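
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{thma}{Theorem A}
\newtheorem*{thmb}{Theorem B}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{The class of a $p$-group whose proper subgroups\\ have class at most $n$}


\begin{abstract}
If every proper subgroup of a finite $p$-group $G$ has nilpotency class at most $n$, where $n\ge1$, then $G$ has class at most $2n$ by Fitting's theorem. We prove that for $p\in\{2,3\}$ and $n\ge2$ the class is at most $2n-1$; for $n\ge4$ this settles a conjecture from a note of Gao and Qu. We also determine all pairs $(n,p)$ for which class $2n$ occurs: they are those with $n=1$, and those with $n\ge3$ and $p\ge5$.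
\end{abstract}

\section{Introduction}

Let $c(G)$ denote the nilpotency class of a nilpotent group $G$. We say that $G$ \emph{satisfies $\mathcal P_n$} if every proper subgroup of $G$ has class at most $n$. How large can $c(G)$ then be?

Let $G$ be a finite $p$-group satisfying $\mathcal P_n$, $n\ge1$. If $G$ is cyclic, $c(G)\le1$. Otherwise $G$ has two distinct maximal subgroups $M_1,M_2$; they are normal and $G=M_1M_2$. Fitting's theorem says that a product of two normal nilpotent subgroups of classes $r$ and $s$ has class at most $r+s$. Hence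
\[
c(G)\le 2n .
\]
In the extreme case nothing is lost by looking only at finite $p$-groups: it is known that a nilpotent group of class $2n$ satisfying $\mathcal P_n$ is a finite $p$-group for some prime $p$.

Can the class be $2n$? For $n=1$ it can: a nonabelian group of order $p^3$ has class $2$ and its proper subgroups are abelian. One might guess that the same happens for all $n$. A conjecture from the note \cite{GQ} of Gao and Qu says the opposite for small primes: $c(G)<2n$ whenever $n\ge4$ and $p\in\{2,3\}$. We prove this conjecture.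

\begin{thma}
Let $p\in\{2,3\}$ and $n\ge2$, and let $G$ be a finite $p$-group satisfying $\mathcal P_n$. Then $c(G)\le 2n-1$.
\end{thma}

The next result shows that the hypothesis $p\in\{2,3\}$ cannot be relaxed for any $n\ge3$.

\begin{thmb}
Let $p$ be a prime and $n\ge1$. There is a finite $p$-group of class $2n$ satisfying $\mathcal P_n$ if and only if $n=1$, or $n\ge3$ and $p\ge5$.
\end{thmb}

The bound $2n-1$ of Theorem A is attained for $n=2$: the dihedral group of order $16$ and the wreath product $C_3\wr C_3$ have class $3$, and their maximal subgroups, of order $8$ and $27$, have class at most $2$. For $n=3$ and $p\in\{2,3\}$ it is a known result, which we quote and do not use, that the bound $5$ holds and is attained. For $n\ge4$ we do not claim that $2n-1$ is attained.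

\medskip
\noindent\textbf{The idea.} Suppose $c(G)=2n$ with $n\ge2$. A commutator with more than $n$ entries in one maximal subgroup is trivial. This forces $G$ to be generated by two elements $a,b$, and every nontrivial commutator of weight $2n$ in $a,b$ has exactly $n$ entries $a$ and $n$ entries $b$. Commutation then yields a nonzero multilinear form on $V=G/\Phi(G)\cong\mathbb F_p^2$ that vanishes as soon as $n+1$ arguments lie on one line. For $n=2$ and $p$ odd, this property and the Jacobi identity already exclude such a form. In the remaining cases of Theorem A we also use the power structure of $G$. The element $b^p$ lies in \emph{every} maximal subgroup, so a commutator $[a,b^p,w]$ with $n$ entries $a$ is trivial. Expanding $b^p$, one finds, for $p=2,3$ and $w$ of suitable length,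
\[
[a,b,w]^p\;[a,\underbrace{b,\dots,b}_{p},w]=1 ,
\]
where the second factor lies in $\gamma_{2n}(G)$. This ties the form to the $p$-power map one step (for $p=2$) or two steps (for $p=3$) higher up in the lower central series. The relation holds for \emph{every} generating pair, while the $p$-power map is additive there; comparing the pairs $(a,b)$ and $(ab^{\pm1},b)$ gives a contradiction. Section~\ref{sec:two} shows this on $n=p=2$, and Sections~\ref{sec:power} and~\ref{sec:proofA} give the general argument.

For $p\ge5$ and $n\ge3$ no argument of this kind can succeed: in Sections~\ref{sec:functional}--\ref{sec:even} we construct groups of class $2n$ out of products of $2\times2$ determinants.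

\medskip
\noindent\textbf{Conventions.} We write $[x,y]=x^{-1}y^{-1}xy$ and $x^y=y^{-1}xy$; longer commutators are left-normed, $[x,y,z]=[[x,y],z]$. The lower central series is $\gamma_1(G)=G$, $\gamma_{k+1}(G)=[\gamma_k(G),G]$. We use the following standard facts.
\begin{itemize}
\item $[x,yz]=[x,z][x,y]^z$ and $[xy,z]=[x,z]^y[y,z]$.
\item $[\gamma_i,\gamma_j]\le\gamma_{i+j}$, and commutation induces bilinear maps $\gamma_i/\gamma_{i+1}\times\gamma_j/\gamma_{j+1}\to\gamma_{i+j}/\gamma_{i+j+1}$, which make $\bigoplus_i\gamma_i/\gamma_{i+1}$ a Lie ring. In particular $(g_1,\dots,g_k)\mapsto[g_1,\dots,g_k]\gamma_{k+1}$ is multilinear on $G/G'$.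
\item $\gamma_k$ is generated modulo $\gamma_{k+1}$ by the left-normed commutators of weight $k$ in any given generators of $G$.
\item For a finite $p$-group $G$ the Frattini subgroup $\Phi(G)$, the intersection of the maximal subgroups, is generated by $G'$ and all $p$-th powers. The minimal number $d(G)$ of generators is the dimension of $G/\Phi(G)$ over $\mathbb F_p$, and maximal subgroups are normal of index $p$.
\end{itemize}

\section{From class $2n$ to a multilinear form}\label{sec:form}

In Sections~\ref{sec:form}--\ref{sec:proofA}, $G$ is a finite $p$-group that satisfies $\mathcal P_n$ and has class exactly $2n$, where $n\ge2$. We write $\gamma_k=\gamma_k(G)$ and $m=n-1\ge1$. We look for a contradiction in the cases of Theorem A; until Section~\ref{sec:power} the prime $p$ is arbitrary unless specified.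

\begin{lemma}\label{lem:count}
Let $M$ be a maximal subgroup of $G$. If at least $n+1$ of $g_1,\dots,g_k\in G$ lie in $M$, then $[g_1,\dots,g_k]=1$.
\end{lemma}
\begin{proof}
Put $\gamma_0(M)=G$. Since $M$ is normal, $[\gamma_j(M),M]\le\gamma_{j+1}(M)$ and $[\gamma_j(M),G]\le\gamma_j(M)$ for all $j\ge0$. By induction on $i$, $[g_1,\dots,g_i]\in\gamma_j(M)$, where $j$ is the number of $g_1,\dots,g_i$ in $M$. For $i=k$ this gives $[g_1,\dots,g_k]\in\gamma_{n+1}(M)=1$.
\end{proof}

\begin{lemma}\label{lem:basic}
$d(G)=2$, and $\gamma_{2n}$ has exponent $p$.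
\end{lemma}
\begin{proof}
Let $x_1,\dots,x_d$ be a minimal generating set. Since $\gamma_{2n+1}=1\ne\gamma_{2n}$, some commutator $[x_{i_1},\dots,x_{i_{2n}}]$ is nontrivial. Suppose that $x_i$ occurs $k_i$ times in it. The maximal subgroup generated by $\Phi(G)$ and the $x_j$ with $j\ne i$ contains the other $2n-k_i$ entries, so $2n-k_i\le n$ by Lemma~\ref{lem:count}. Thus $k_i\ge n$ for each $i$, and $\sum_ik_i=2n$ gives $d\le2$. As $G$ is not cyclic, $d=2$.

Let $a,b$ generate $G$. The abelian group $\gamma_{2n}$ is generated by the weight-$2n$ commutators in $a,b$, and by Lemma~\ref{lem:count} only those with $n$ entries $a$ and $n$ entries $b$ can be nontrivial. By multilinearity, the $p$-th power of such a commutator is the commutator with one entry $b$ replaced by $b^p$. Now $b^p\in\Phi(G)$ lies in the maximal subgroup containing $a$, so $n+1$ entries lie there, and the commutator is trivial.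
\end{proof}

Fix generators $a,b$ of $G$ and let $V=G/\Phi(G)\cong\mathbb F_p^2$, written additively, with the same letters $a,b$ for the images and with the determinant normalized by $\det(a,b)=1$. For $0\ne u\in V$ let $M_u$ be the maximal subgroup that is the preimage of the line $\mathbb F_pu\subset V$. For $u\in G\setminus\Phi(G)$ we also write $M_u$ for the maximal subgroup belonging to the image of $u$ in $V$; it is the only maximal subgroup containing $u$.

Fix a nontrivial homomorphism $\chi:\gamma_{2n}\to\frac1p\mathbb Z/\mathbb Z$. Then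
\[
F(g_1,\dots,g_{2n})=\chi([g_1,\dots,g_{2n}])
\]
is multilinear on $G/G'$ with values in a group of exponent $p$, hence multilinear over $\mathbb F_p$ on $V$. It is nonzero, and alternating in its first two arguments. So we may write
\[
F(u,v,w)=\det(u,v)\,\alpha(w),\qquad \alpha(w_1,\dots,w_{2m})=F(a,b,w_1,\dots,w_{2m}),\qquad \alpha\ne0 .
\]

We regard $\alpha$ as a function on words of length $2m$ whose letters are elements of $G$ or $V$, extended linearly to formal sums of words. A word in $a,b$ has \emph{weight} $(i,j)$ if it contains $i$ letters $a$ and $j$ letters $b$. For a word $x$ in $a,b$ let $\partial^{(k)}x$ be the sum of all words obtained from $x$ by changing $k$ of its letters $a$ into $b$ (an empty sum if there are fewer than $k$ letters $a$), and $\partial=\partial^{(1)}$. Then $\partial(xy)=(\partial x)y+x(\partial y)$ and $\partial\partial=2\,\partial^{(2)}$. Replacing every $a$ in $x$ by $a+\lambda b$ and expanding gives $\sum_{k\ge0}\lambda^k\partial^{(k)}x$.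

\begin{lemma}\label{lem:alpha}
\begin{itemize}
\item[(A1)] $\alpha(w_1,\dots,w_{2m})=0$ if at least $m+1$ of the $w_i$ lie on one line of $V$. In particular, among words in $a,b$, $\alpha$ can be nonzero only on those of weight $(m,m)$.
\item[(A2)] $\alpha(\partial x)=0$ for every word $x$ of weight $(m+1,m-1)$.
\item[(A3)] $\alpha(ab\,y)=\alpha(ba\,y)$ for every word $y$ of length $2m-2$.
\end{itemize}
\end{lemma}
\begin{proof}
(A1) Let the line be $\mathbb F_pu$ and choose $v$ with $\det(u,v)=1$. Then $\alpha(w)=F(u,v,w)$ has at least $m+2=n+1$ entries in $M_u$ and vanishes by Lemma~\ref{lem:count}.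

(A2) Replace each $a$ in $x$ by $a+b$. The resulting word has $m+1$ equal letters, so $\sum_k\alpha(\partial^{(k)}x)=0$ by (A1). The words in $\partial^{(k)}x$ have weight $(m+1-k,m-1+k)$, so again by (A1) only $k=1$ contributes.

(A3) Let $d=[a,b]$. In the Lie ring $\bigoplus\gamma_i/\gamma_{i+1}$ the Jacobi identity gives $[d,a,b]-[d,b,a]=[d,[a,b]]=[d,d]=0$. Bracketing with the letters of $y$ and applying $\chi$ gives the assertion.
\end{proof}

\section{The case $n=2$}\label{sec:two}

For $n=2$, that is $m=1$, only the two values $\alpha(ab)$ and $\alpha(ba)$ matter.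

\begin{proposition}\label{prop:two}
If $n=2$, then $p=2$.
\end{proposition}
\begin{proof}
(A2) for $x=aa$ gives $\alpha(ab)+\alpha(ba)=0$, and (A3) gives $\alpha(ab)=\alpha(ba)$. If $p$ is odd, both values are $0$, so $\alpha=0$, a contradiction.
\end{proof}

So for odd $p$ class $4$ is impossible when $n=2$. For $p=2$ the two equations coincide and do not force $\alpha=0$; the contradiction must come from somewhere else. We now derive it by hand. This case is covered again by the general argument, for which it is the model.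

\medskip
\noindent\textbf{The case $n=p=2$.} Here $c(G)=4$, and a commutator with three entries in one maximal subgroup is trivial. Let $d=[a,b]$. By Lemmas~\ref{lem:count} and~\ref{lem:basic}, $\gamma_4$ has exponent $2$ and is generated by $[d,a,b]$ and $[d,b,a]$. As in the proof of (A3), these are equal; call them $z$. Then $z\neq1$. Note that $\gamma_3$ is abelian and $[\gamma_3,\gamma_2]\le\gamma_5=1$, so for each $g\in G$ the map $x\mapsto[x,g]$ is a homomorphism on $\gamma_2$: indeed $[xy,g]=[x,g]^y[y,g]=[x,g][y,g]$.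

Let $(u,v)$ be any generating pair. The commutator $[u,v^2,u]$ has the three entries $u,v^2,u$ in $M_u$, so it is $1$. Since $[u,v^2]=[u,v][u,v]^v=[u,v]^2[u,v,v]$, this says
\begin{equation}\label{eq:sq}
[u,v,u]^2\,[u,v,v,u]=1 .
\end{equation}
\begin{itemize}
\item For $(u,v)=(a,b)$: $[d,a]^2=z^{-1}=z$.
\item For $(u,v)=(b,a)$, where $[b,a]=d^{-1}$: $[d,b]^2=[d,a,b]^{-1}=z$.
\item For $(u,v)=(c,b)$ with $c=ab$: we have $[c,b]=[a,b]^b\equiv d\pmod{\gamma_3}$, hence $[c,b,c]\equiv[d,a][d,b]\pmod{\gamma_4}$. As $\gamma_3$ is abelian and $\gamma_4$ has exponent $2$, $[c,b,c]^2=[d,a]^2[d,b]^2=z^2=1$. Also $[c,b,b,c]=[d,b,a][d,b,b]=z$, because $[a,b,b,b]=1$. So \eqref{eq:sq} reads $z=1$, a contradiction.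
\end{itemize}
In other words, squaring induces a homomorphism $\gamma_3/\gamma_4\to\gamma_4$, and \eqref{eq:sq} says that $[d,a]$, $[d,b]$ and $[d,ab]$ all have the same square $z$. But $[d,ab]\equiv[d,a][d,b]\pmod{\gamma_4}$, so $z=z\cdot z$ and $z=1$.

\section{The $p$-power map}\label{sec:power}

For general $n$, \eqref{eq:sq} is replaced by what one gets from $[u,v^p,w]=1$, where $w$ is a word in $u,v$ with $m$ letters $u$. Expanding $v^p$ produces terms from $[u,v,w]^p$ up to $[u,v,\dots,v,w]$ with $p$ entries $v$ after the first $u$. To reach the form $\alpha$ we want the last one to have weight $2n$, so $[u,v,w]$ must have weight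
\[
N=2n+1-p .
\]
We have to expand products inside long commutators, to dispose of the intermediate terms, and to make sure that $p$-th powers on $\gamma_N$ behave additively. The first is done by the following lemma.

\begin{lemma}\label{lem:collect}
Let $s\ge2$, $l\ge0$, $w_1,\dots,w_l\in G$, and $\kappa(y)=[y,w_1,\dots,w_l]$ for $y\in\gamma_s$.
\begin{itemize}
\item[(i)] If $2s+l\ge2n+1$, then $\kappa$ is a homomorphism on $\gamma_s$.
\item[(ii)] If $2s+l=2n$ and $l\ge1$, then $\kappa(yz)=\kappa(y)\kappa(z)\zeta(y,z)$ for $y,z\in\gamma_s$, where $\zeta(y,z)=[y,w_1,z,w_2,\dots,w_l]\in\gamma_{2n}\le Z(G)$. The map $\zeta:\gamma_s\times\gamma_s\to\gamma_{2n}$ is bilinear, and $\zeta(y,z)=1$ if $y$ or $z$ lies in $\gamma_{s+1}$.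
\end{itemize}
\end{lemma}
\begin{proof}
We prove (i) by induction on $l$, for all $s$ simultaneously; for $l=0$ the map $\kappa$ is the identity. Let $l\ge1$. In both (i) and (ii),
\[
[yz,w_1]=[y,w_1]^z[z,w_1]=[y,w_1]\,[y,w_1,z]\,[z,w_1],
\]
with all factors in $\gamma_{s+1}$. By (i) for $l-1$, the map $\kappa'=[\,\cdot\,,w_2,\dots,w_l]$ is a homomorphism on $\gamma_{s+1}$, because $2(s+1)+(l-1)=2s+l+1\ge2n+1$. Hence
\[
\kappa(yz)=\kappa(y)\,\kappa'([y,w_1,z])\,\kappa(z),
\]
and the middle factor lies in $\gamma_{(2s+1)+(l-1)}=\gamma_{2s+l}$. In case (i) this group is trivial; in case (ii) it is $\gamma_{2n}$, which is central.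

Composing the bilinear maps on the quotients $\gamma_i/\gamma_{i+1}$, we see that in case (ii) $(y,z)\mapsto[y,w_1,z,w_2,\dots,w_l]$ induces a bilinear map $\gamma_s/\gamma_{s+1}\times\gamma_s/\gamma_{s+1}\to\gamma_{2n}/\gamma_{2n+1}=\gamma_{2n}$. This is the last assertion.
\end{proof}

For $u,v\in G$ let $d=[u,v]$, $e=[u,v,v]$, $f=[u,v,v,v]$. Then
\begin{align}
[u,v^2]&=d\,d^v=d^2e,\label{eq:v2}\\
[u,v^3]&=[u,v]\,[u,v^2]^v=d\cdot[u,v^2]\cdot[[u,v^2],v]=d\cdot d^2e\cdot(e^de)^ef\equiv d^3e^3f\pmod{\gamma_5}.\label{eq:v3}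
\end{align}
Here we used $[d^2e,v]=[d^2,v]^e[e,v]$ and $[d^2,v]=e^de$, and the congruence holds because $e^d=e[e,d]$ with $[e,d]\in\gamma_5$.

\medskip
\emph{From here to the end of Section~\ref{sec:proofA} we assume that $p=2$ and $n\ge2$, or $p=3$ and $n\ge3$;} the case $p=3$, $n=2$ is covered by Proposition~\ref{prop:two}. Now $2N$ is $4n-2$ for $p=2$ and $4n-4$ for $p=3$, so $2N\ge2n+1$ in both cases, and $\gamma_N$ is abelian.

\begin{lemma}\label{lem:exponent}
$\gamma_{N+1}$ has exponent dividing $p$.
\end{lemma}
\begin{proof}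
For $p=2$, $N+1=2n$ and this is Lemma~\ref{lem:basic}. Let $p=3$, so $N+1=2n-1$. The abelian group $\gamma_{2n-1}$ is generated by $\gamma_{2n}$, which has exponent $3$, and the commutators $[u,v,w_1,\dots,w_{2n-3}]$ with entries in $\{a,b\}$. By Lemma~\ref{lem:count} we need only those in which one generator occurs $n$ times and the other $n-1$ times, and we may assume $\{u,v\}=\{a,b\}$, since otherwise $[u,v]=1$. By Lemma~\ref{lem:collect}(i) with $s=2$, $l=2n-3$, the map $\kappa=[\,\cdot\,,w_1,\dots,w_{2n-3}]$ is a homomorphism on $\gamma_2$. So $\kappa([v,u])=\kappa([u,v])^{-1}$, and we may assume that $u$ is the generator occurring $n$ times.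

The commutator $[u,v^3,w_1,\dots,w_{2n-3}]$ has the entries $u$, $v^3$ and $n-1$ further entries $u$ in $M_u$, so it is $1$. By \eqref{eq:v3}, $[u,v^3]\equiv d^3e^3\pmod{\gamma_4}$, and $\kappa(\gamma_4)\le\gamma_{2n+1}=1$; so $\kappa(d)^3\kappa(e)^3=1$. Since $\kappa(e)\in\gamma_{2n}$, $\kappa(e)^3=1$. Hence $\kappa(d)^3=1$.
\end{proof}

Because $\mathbb Q/\mathbb Z$ is divisible, $\chi$ extends to a homomorphism $\tilde\chi:\gamma_N\to\mathbb Q/\mathbb Z$. The map $x\mapsto\tilde\chi(x^p)$ is a homomorphism on the abelian group $\gamma_N$ and is trivial on $\gamma_{N+1}$ by Lemma~\ref{lem:exponent}. So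
\[
F_1(g_1,\dots,g_N)=\tilde\chi\big([g_1,\dots,g_N]^p\big)\in\mathbb Q/\mathbb Z
\]
is multilinear on $G/G'$, and alternating in its first two arguments. (Unlike $F$, it need not be defined on $V$.) Put
\[
\beta(w)=F_1(a,b,w)\qquad\text{for words } w \text{ in elements of } G \text{, of length } N-2=2m+1-p .
\]

\begin{lemma}\label{lem:beta}
\begin{itemize}
\item[(B1)] $\beta(w)=0$ if $w$ is a word in $a,b$ with at least $m+1$ letters $a$ or at least $m+1$ letters $b$.
\item[(B2)] Let $(u,v)$ be one of $(a,b)$, $(b,a)$, $(ab,b)$, $(ab^{-1},b)$, and let $w$ be a word in $u,v$ with exactly $m$ letters $u$ and $m+1-p$ letters $v$. Then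
\[
\beta(w)=-\alpha(v^{p-1}w),
\]
where $v^{p-1}$ denotes the word $v$ if $p=2$ and $vv$ if $p=3$.
\end{itemize}
\end{lemma}
\begin{proof}
(B1) The commutator $[a,b,w]$ has at least $m+2=n+1$ entries $a$, or at least $n+1$ entries $b$, and is $1$.

(B2) The commutator $[u,v^p,w]$ has the entries $u$, $v^p$ and $m$ further entries $u$ in $M_u$, that is $n+1$ entries; so it is $1$. Let $\kappa=[\,\cdot\,,w]$ on $\gamma_2$.

\emph{$p=2$.} Here $w$ has length $l=2n-3$, and $\kappa$ is a homomorphism on $\gamma_2$ by Lemma~\ref{lem:collect}(i). By \eqref{eq:v2}, $\kappa(d)^2\kappa(e)=1$.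

\emph{$p=3$.} Here $l=2n-4\ge2$. Lemma~\ref{lem:collect}(ii) applies on $\gamma_2$, and part (i) on $\gamma_3$. By \eqref{eq:v3}, $[u,v^3]=d^3\cdot e^3fg$ with $g\in\gamma_5$. As $e^3fg\in\gamma_3$, we have $\zeta(d^3,e^3fg)=1$, and $\kappa(g)\in\gamma_{2n+1}=1$. Thus
\[
1=\kappa(d^3)\,\kappa(e)^3\,\kappa(f).
\]
By bilinearity of $\zeta$ and Lemma~\ref{lem:basic},
\[
\kappa(d^3)=\kappa(d^2)\kappa(d)\zeta(d^2,d)=\kappa(d)^3\,\zeta(d,d)\,\zeta(d,d)^2=\kappa(d)^3 .
\]
Moreover $\kappa(e)\in\gamma_{2n-1}$, so $\kappa(e)^3=1$ by Lemma~\ref{lem:exponent}. Hence $\kappa(d)^3\kappa(f)=1$.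

In both cases $\kappa(d)\in\gamma_N$ and the other factor lies in $\gamma_{2n}$. Applying $\tilde\chi$ we get $F_1(u,v,w)+F(u,v,v^{p-1}w)=0$. Both $F_1$ and $F$ are bilinear and alternating in their first two arguments, so replacing the first two arguments $u,v$ by $a,b$ multiplies both values by the same sign: $1$ for $(a,b)$, $-1$ for $(b,a)$, and $1$ for $(ab^{\pm1},b)$. The result is $\beta(w)+\alpha(v^{p-1}w)=0$.
\end{proof}

\noindent\textbf{Symmetry.} Everything so far holds for the generating pair $(b,a)$ in place of $(a,b)$, with the same $\chi$ and $\tilde\chi$; this replaces $\alpha,\beta$ by $-\alpha,-\beta$. So a vanishing statement about $\alpha$ that has been derived from (A1)--(A3), (B1), (B2) remains true after the letters $a$ and $b$ are interchanged.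

\section{Proof of Theorem A}\label{sec:proofA}

If $\beta$ were $0$, then (B2) for $(a,b)$ and $(b,a)$ would say that $\alpha$ vanishes on words of weight $(m,m)$ starting with $b^{p-1}$ or $a^{p-1}$. For $p=2$ that already is $\alpha=0$. In general we cannot assume $\beta=0$, and we compare (B2) for $(ab^\lambda,b)$ with (B2) for $(a,b)$. The two right-hand sides agree: a word $b^{p-1}w$ occurring in (B2) for $(a,b)$ already has $m$ letters $b$, so replacing its letters $a$ by $a+\lambda b$ only adds terms on which $\alpha$ vanishes. Hence the left-hand sides agree as well, and this is a condition on $\beta$ alone.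

\begin{lemma}\label{lem:subst}
Let $w$ be a word of weight $(m,m+1-p)$ in $a,b$ and let $w_c$ be obtained from $w$ by replacing each $a$ by $c=ab^{\lambda}$, $\lambda=\pm1$. Then $\beta(w_c)=\beta(w)$. Consequently
\[
\sum_{k=1}^{p-1}\lambda^k\beta(\partial^{(k)}w)=0 .
\]
\end{lemma}
\begin{proof}
By (B2) for $(c,b)$, $\beta(w_c)=-\alpha(b^{p-1}w_c)$. In $V$ we have $c=a+\lambda b$. Expanding, we get the word $b^{p-1}w$, with exactly $m$ letters $b$, and words with more than $m$ letters $b$, on which $\alpha$ vanishes by (A1). So $\beta(w_c)=-\alpha(b^{p-1}w)=\beta(w)$, by (B2) for $(a,b)$.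

On the other hand, $c=a+\lambda b$ holds in $G/G'$ (written additively), so $\beta(w_c)=\sum_{k\ge0}\lambda^k\beta(\partial^{(k)}w)$ by multilinearity. The words in $\partial^{(k)}w$ have $m+1-p+k$ letters $b$, so the terms with $k\ge p$ vanish by (B1).
\end{proof}

\noindent\textbf{The case $p=2$, $n\ge2$.} Let $w$ be any word of weight $(m,m-1)$. Lemma~\ref{lem:subst} gives $\beta(\partial w)=0$. The words in $\partial w$ have weight $(m-1,m)$, so (B2) for $(b,a)$ gives $\alpha(a\,\partial w)=-\beta(\partial w)=0$. The word $a\,w$ has weight $(m+1,m-1)$, and (A2) gives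
\[
0=\alpha(\partial(a\,w))=\alpha(b\,w)+\alpha(a\,\partial w)=\alpha(b\,w).
\]
Thus $\alpha$ vanishes on all words of weight $(m,m)$ that begin with $b$, and by symmetry on those that begin with $a$. So $\alpha=0$, a contradiction.

\medskip
\noindent\textbf{The case $p=3$, $n\ge3$.} Now $m\ge2$. Let $w$ be any word of weight $(m,m-2)$. Lemma~\ref{lem:subst} gives
\[
\lambda\,\beta(\partial w)+\beta(\partial^{(2)}w)=0\qquad\text{for }\lambda=1\text{ and }\lambda=-1 .
\]
Of the two terms only the second can be translated back into $\alpha$: the words in $\partial^{(2)}w$ have weight $(m-2,m)$, as (B2) for $(b,a)$ requires. This is why we use both signs. Adding, $2\beta(\partial^{(2)}w)=0$. By (B2), $\beta(\partial^{(2)}w)=-\alpha(aa\,\partial^{(2)}w)$ lies in $\frac13\mathbb Z/\mathbb Z$, where $2$ is invertible, so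
\begin{equation}\label{eq:aa}
\alpha(aa\,\partial^{(2)}w)=0 .
\end{equation}
All words in $aa\,\partial w$ and in $(ab+ba)w$ have weight $(m+1,m-1)$. Applying (A2) to them, and using $\partial\partial w=2\partial^{(2)}w$ and \eqref{eq:aa}, we obtain
\begin{align*}
0&=\alpha\big((ab+ba)\,\partial w\big)+2\,\alpha(aa\,\partial^{(2)}w)=\alpha\big((ab+ba)\,\partial w\big),\\
0&=2\,\alpha(bb\,w)+\alpha\big((ab+ba)\,\partial w\big)=2\,\alpha(bb\,w).
\end{align*}
Hence $\alpha(bb\,w)=0$ for all $w$ of weight $(m,m-2)$, and by symmetry $\alpha(aa\,z)=0$ for all $z$ of weight $(m-2,m)$.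

It remains to treat words of weight $(m,m)$ starting with $ab$ or $ba$. Let $y$ be a word of weight $(m-1,m-1)$. By (A2) for $aa\,y$,
\[
0=\alpha\big((ab+ba)y\big)+\alpha(aa\,\partial y)=\alpha(ab\,y)+\alpha(ba\,y),
\]
since the words in $\partial y$ have weight $(m-2,m)$. By (A3) the two summands are equal, and $2$ is invertible, so both vanish. Hence $\alpha=0$, a contradiction.

\medskip
Together with Proposition~\ref{prop:two} for $n=2$, $p=3$, this shows that class $2n$ is impossible for $p\in\{2,3\}$ and $n\ge2$. Since $c(G)\le2n$ by Fitting's theorem, Theorem A is proved. \qed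

\section{From a functional to a group}\label{sec:functional}

We turn to Theorem B. One direction is done: class $2n$ is impossible for $n=2$ (Proposition~\ref{prop:two} for odd $p$, Theorem A for $p=2$) and for $n\ge3$, $p\in\{2,3\}$ (Theorem A). For $n=1$ it occurs. It remains to construct groups for $n\ge3$ and $p\ge5$.

Section~\ref{sec:form} tells us where to look. The form $\alpha$ there is invariant under $a\mapsto a+\lambda b$. To see this, let $x$ be a word of weight $(i,j)$. If $j\ge m$, all terms $\lambda^k\alpha(\partial^{(k)}x)$ with $k\ge1$ vanish by (A1). If $j<m$, then $i>m$, and $\alpha$ vanishes on $x$ and on the substituted word. The same holds for $b\mapsto b+\lambda a$, so $\alpha$, and with it $F$, is $SL_2(\mathbb F_p)$-invariant. The obvious invariant multilinear forms are products of determinants. We show how to build a group from such a form; condition (F2) below will make $v^p=0$ for all $v\in V$ in an associated algebra, so that exponentials can be used.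

Let $k=\mathbb F_p$, $V=ka\oplus kb$, let $T=\bigoplus_iT_i$ be the tensor algebra of $V$, with $T_i=V^{\otimes i}$, and let $L=\bigoplus_i L_i\subset T$ be the Lie subalgebra generated by $V$, with bracket $[x,y]=xy-yx$. The left-normed brackets $[x_1,\dots,x_i]$ with $x_1,\dots,x_i\in\{a,b\}$ span $L_i$.

\begin{proposition}\label{prop:group}
Let $p$ be a prime and $n\ge1$. Suppose that $f:T_{2n}\to k$ is linear with
\begin{itemize}
\item[(F1)] $f(v_1\cdots v_{2n})=0$ if at least $n+1$ of the vectors $v_i\in V$ lie on one line;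
\item[(F2)] $f(x\,v^p\,y)=0$ for all $v\in V$ and all homogeneous $x,y\in T$ of total degree $2n-p$ (no condition if $p>2n$);
\item[(F3)] $f|_{L_{2n}}\ne0$.
\end{itemize}
Then there is a finite $p$-group of class $2n$ satisfying $\mathcal P_n$.
\end{proposition}
\begin{proof}
\emph{The algebra.} For $i\le2n$ let $I_i$ be the set of $x\in T_i$ with $f(yxz)=0$ for all homogeneous $y,z$ of total degree $2n-i$; for $i>2n$ let $I_i=T_i$. Then $I=\bigoplus I_i$ is a graded two-sided ideal. Put $A=T/I$. It is finite, $A_0=k$ since $f\ne0$, and $I_{2n}=\ker f$, so $f$ induces an injective map on $A_{2n}$.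

We have $I_1=0$: if $0\ne v\in I_1$, complete $v$ to a basis $v,v'$ of $V$. Then $f$ vanishes on all words in $v,v'$ containing $v$, and on $v'^{\,2n}$ by (F1), so $f=0$, which is false. Hence $A_1=V$. By (F2), or because $A_p=0$ if $p>2n$, we have $v^p=0$ in $A$ for all $v\in V$. Therefore the truncated exponential
\[
\exp(v)=\sum_{i=0}^{p-1}\frac{v^i}{i!}\in A
\]
satisfies $\exp(\mu v)\exp(\nu v)=\exp((\mu+\nu)v)$ for $\mu,\nu\in k$: terms of degree at least $p$ vanish, and in lower degrees this is the binomial theorem.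

\emph{The group.} Let $G=\langle\exp(a),\exp(b)\rangle\le1+A_{>0}$. As $A_{>0}$ is a nilpotent ideal of $p$-power order, $1+A_{>0}$ and $G$ are finite $p$-groups. For $g,h\in1+A_{>0}$ we have
\begin{equation}\label{eq:comm}
[g,h]-1=g^{-1}h^{-1}(gh-hg)=g^{-1}h^{-1}\big((g-1)(h-1)-(h-1)(g-1)\big).
\end{equation}

\emph{The class of $G$.} If $g=1+x+\cdots$ and $h=1+y+\cdots$ with $x\in A_i$, $y\in A_j$, $i,j\ge1$, and dots for terms of higher degree, then $[g,h]=1+[x,y]+\cdots$ by \eqref{eq:comm}. Hence, for $x_i\in\{a,b\}$,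
\[
[\exp(x_1),\dots,\exp(x_{2n})]=1+[x_1,\dots,x_{2n}],
\]
since $A_i=0$ for $i>2n$. By (F3) some element on the right is not $1$. Also $\gamma_{2n+1}(G)\le1+A_{>2n}=1$. So $c(G)=2n$.

\emph{The maximal subgroups.} For a line $ku\subset V$ let $J_u$ be the ideal of $A$ generated by $u$. Choose $v\notin ku$ and write $a\equiv\mu v$, $b\equiv\nu v\pmod{ku}$; then $(\mu,\nu)\ne(0,0)$. In $A/J_u$ the images of $\exp(a),\exp(b)$ are $\exp(\mu v)=\exp(v)^\mu$ and $\exp(\nu v)=\exp(v)^\nu$. Here $\exp(v)^p=1$, and $\exp(v)\ne1$ because $(A/J_u)_1=V/ku\ne0$. So the image of $G$ has order $p$, and $M_u=G\cap(1+J_u)$ has index $p$ in $G$. Moreover, $\exp(a)^i\exp(b)^j\in M_u$ if and only if $i\mu+j\nu=0$ in $k$, that is, if and only if $ia+jb\in ku$. So the $p+1$ lines give $p+1$ distinct maximal subgroups. A $2$-generated $p$-group has at most $p+1$ maximal subgroups, so these are all of them.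

\emph{The class of $M_u$.} For an ideal $J\subseteq A_{>0}$, \eqref{eq:comm} gives $[1+J^i,1+J^j]\le1+J^{i+j}$. Hence $\gamma_{n+1}(M_u)\le1+J_u^{n+1}$. The ideal $J_u^{n+1}$ is spanned by the images of words in $u,v$ with at least $n+1$ letters $u$. Such a word $x$ lies in $I$: this is clear if its degree exceeds $2n$, and otherwise $f(yxz)=0$ for all words $y,z$ in $u,v$ of the right total degree, by (F1). So $c(M_u)\le n$. Every proper subgroup lies in some $M_u$, and $G$ satisfies $\mathcal P_n$.
\end{proof}

From now on $p\ge5$. We write $[uv]\in k$, without a comma, for the determinant of $u,v\in V$, with $[ab]=1$; Lie brackets are written with commas. We use the Pl\"ucker identities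
\begin{equation}\label{eq:plucker}
[ux]z+[xz]u+[zu]x=0,\qquad [l_1u'][l_2u]-[l_1u][l_2u']=[l_1l_2][u'u].
\end{equation}
The first holds because its left side is an alternating trilinear map on a two-dimensional space; the second follows by taking the determinant of $l_1$ with the first for the vectors $l_2,u',u$.

Let $f(v_1\cdots v_{2n})=\prod[v_iv_j]$, the product over the pairs $\{i<j\}$ of a perfect matching of $\{1,\dots,2n\}$. Then (F1) holds: if $n+1$ of the vectors lie on a line, two of them are matched, and their determinant is $0$. Property (F2) holds if among any four consecutive positions there is a matched pair, because $p\ge5$. We use two matchings, shown in Figure~\ref{fig:match}. Put $D_0=1$ and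
\begin{align*}
D_n(v_1\cdots v_{2n})&=[v_1v_2][v_3v_4]\cdots[v_{2n-1}v_{2n}],\\
R_2(v_1v_2v_3v_4)&=[v_1v_4][v_2v_3],\qquad R_n=D_{n-2}\otimes R_2\quad(n\ge2).
\end{align*}
Thus $R_n=D_i\otimes R_{n-i}$ for $0\le i\le n-2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.65]
\foreach \x in {1,...,6} {\fill (\x,0) circle (2pt); \node[below] at (\x,-0.1) {\footnotesize $\x$};}
\draw (1,0) to[bend left=60] (2,0);
\draw (3,0) to[bend left=60] (4,0);
\draw (5,0) to[bend left=60] (6,0);
\begin{scope}[xshift=8cm]
\foreach \x in {1,...,8} {\fill (\x,0) circle (2pt); \node[below] at (\x,-0.1) {\footnotesize $\x$};}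
\draw (1,0) to[bend left=60] (2,0);
\draw (3,0) to[bend left=60] (4,0);
\draw (5,0) to[bend left=60] (8,0);
\draw (6,0) to[bend left=60] (7,0);
\end{scope}
\end{tikzpicture}
\caption{The matchings defining $D_3$ (left) and $R_4$ (right). Each arc joining $i$ and $j$ stands for a factor $[v_iv_j]$. Any four consecutive positions contain both ends of some arc.}
\label{fig:match}
\end{figure}

In $D_n$ any three consecutive positions contain a matched pair. In $R_n$ the same is true inside the first $2n-4$ positions. The windows of length four that meet the last four positions start at $2n-6$ or later, and contain $\{2n-5,2n-4\}$ (starts $2n-6$, $2n-5$, as far as these are positive), $\{2n-2,2n-1\}$ (start $2n-4$) or $\{2n-3,2n\}$ (start $2n-3$). So $D_n$ and $R_n$ satisfy (F1) and (F2), and \emph{it remains to show that for every $n\ge3$ one of them does not vanish on $L_{2n}$.}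

\section{Odd $n$}\label{sec:odd}

Both $D_n$ and $R_n$ are $SL_2(k)$-invariant. We look for $SL_2(k)$-invariant Lie elements on which to evaluate them, because then few unknown scalars occur. In degree $2$ there is $[a,b]$. To raise the degree by $2$ one might try $[y,a,b]-[y,b,a]=[y,[a,b]]$, but this does not help with $D_n$ (Remark~\ref{rem:Deven}). So we raise the degree by $4$, with the tensor
\[
t=aabb+bbaa-\tfrac12(ab+ba)(ab+ba)\in V^{\otimes4}.
\]

\begin{lemma}\label{lem:t}
The tensor $t$ is $SL_2(k)$-invariant. Write a general term of $t$ as $x_1x_2x_3x_4$, abbreviate $x_i$ to $i$ inside determinants, and let $\langle M\rangle$ be the value on $t$ of a multilinear expression $M$ in $x_1,\dots,x_4$. Then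
\begin{itemize}
\item[(t1)] $\langle M\rangle=0$ if $M$ has a factor $[12]$ or $[34]$;
\item[(t2)] $\langle[14][23]\rangle=\langle[13][24]\rangle=3$;
\item[(t3)] for $g,u\in V$, $\langle[g3][1u][24]\rangle=\frac32[gu]$, and the same holds after exchanging $1\leftrightarrow2$ and/or $3\leftrightarrow4$.
\end{itemize}
\end{lemma}
\begin{proof}
Let $P=aa$, $Q=bb$, $C=ab+ba$, so $t=PQ+QP-\frac12CC$. Under $a\mapsto a+\lambda b$ we have $P\mapsto P+\lambda C+\lambda^2Q$, $C\mapsto C+2\lambda Q$, $Q\mapsto Q$. So $PQ+QP$ gains $\lambda(CQ+QC)+2\lambda^2QQ$, and $-\frac12CC$ loses the same. Thus $t$ is fixed. It is symmetric in $a,b$, so it is also fixed by $b\mapsto b+\lambda a$, and these transvections generate $SL_2(k)$.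

The tensor $t$ is symmetric in the first two and in the last two places. This gives (t1), the equality of the two values in (t2), and the last part of (t3). For (t2) evaluate $[14][23]$: on $aabb$ and on $bbaa$ it is $1$; on $abab$ and $baba$ it is $-1$; on $abba$ and $baab$ it is $0$. So the value is $1+1-\frac12(-2)=3$.

For (t3), the left side is an $SL_2(k)$-invariant bilinear form $B$ in $(g,u)$. Every such $B$ is a multiple of the determinant: $B(a,b)=B(a+b,b)$ gives $B(b,b)=0$, similarly $B(a,a)=0$, and $0=B(a,a)=B(a+b,a+b)$ gives $B(a,b)=-B(b,a)$. For $g=a$, $u=b$ only terms with $x_3=b$ and $x_1=a$ contribute, namely $aabb$ with $[24]=[ab]=1$ and $abba$ with $[24]=[ba]=-1$. The value is $1-\frac12(-1)=\frac32$.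
\end{proof}

The argument in the last paragraph shows that every $SL_2(k)$-invariant bilinear form on $V$ is a multiple of $[gu]$; we shall use this again.

For odd $j\ge1$ define
\[
y_1=[a,b]=ab-ba,\qquad y_{j+2}=-\tfrac1{18}\,[y_j,t],
\]
where $[y,x_1x_2x_3x_4]=[y,x_1,x_2,x_3,x_4]$, extended linearly in the second argument. This is possible because $18\ne0$ in $k$. Then $y_j\in L_{2j}$, and $y_j$ is $SL_2(k)$-invariant.

To evaluate $D_j$ we interpret it as a matrix coefficient. Let $W=k1\oplus V$ be the right $T$-module with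
\[
1\cdot v=v,\qquad u\cdot v=[uv]\,1\qquad(u,v\in V).
\]
Then $1\cdot w=D_j(w)\,1$ for all $w\in T_{2j}$.

\begin{lemma}\label{lem:action}
For odd $j$, $y_j$ acts on $W$ as the scalar $2$ on $k1$ and $-1$ on $V$. In particular $D_j(y_j)=2$, and $D_{j+1}(g\,y_j\,u)=-[gu]$ for $g,u\in V$.
\end{lemma}
\begin{proof}
For $y_1$: $1\mapsto([ab]-[ba])1=2\cdot1$, and $u\mapsto[ua]b-[ub]a=-u$ by \eqref{eq:plucker}.

Suppose that $y$ acts as $(2,-1)$, that is, as $2$ on $k1$ and $-1$ on $V$. Let $x_1,\dots,x_4\in V$. We compute the successive brackets as operators on $W$; products act from left to right.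
\begin{itemize}
\item $[y,x_1]$: $1\mapsto2x_1-(-x_1)=3x_1$ and $u\mapsto-[ux_1]1-2[ux_1]1=-3[ux_1]1$. So $[y,x_1]$ acts as $3x_1^\sigma$, where $x_1^\sigma:1\mapsto x_1,\ u\mapsto-[ux_1]1$.
\item $[x_1^\sigma,x_2]$: $1\mapsto[x_1x_2]1+[x_2x_1]1=0$ and $u\mapsto-[ux_1]x_2-[ux_2]x_1$.
\item The bracket of this operator with $x_3$: $1\mapsto h$ with $h=[x_3x_1]x_2+[x_3x_2]x_1$, and $u\mapsto(-[ux_1][x_2x_3]-[ux_2][x_1x_3])1=[uh]1$. So it acts as $h\in V$.
\item $[h,x_4]$: $1\mapsto2[hx_4]1$ and $u\mapsto[uh]x_4-[ux_4]h=-[hx_4]u$, by \eqref{eq:plucker}.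
\end{itemize}
So $[y,x_1,x_2,x_3,x_4]$ acts as $3[hx_4]\cdot(2,-1)$, where $[hx_4]=-([13][24]+[14][23])$. By (t2), $[y,t]$ acts as $3\cdot(-6)=-18$ times $(2,-1)$. Hence $-\frac1{18}[y,t]$ acts as $(2,-1)$, and the first assertion follows by induction. The other two are $1\cdot y_j=2\cdot1$ and $1\cdot g\,y_j\,u=g\cdot y_j\,u=-g\cdot u=-[gu]1$.
\end{proof}

For odd $n\ge3$, Lemma~\ref{lem:action} gives $D_n(y_n)=2\ne0$, so $f=D_n$ satisfies (F1)--(F3), and Proposition~\ref{prop:group} proves Theorem B for these $n$.

\begin{remark}\label{rem:Deven}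
For even $n$ the functional $D_n$ is useless, since it vanishes on $L_{2n}$. Indeed $L_2=ky_1$ acts by multiples of $(2,-1)$. The proof of Lemma~\ref{lem:action} shows that if $y$ acts by a multiple of $(2,-1)$, then so does $[y,x_1,x_2,x_3,x_4]$, while $[y,x_1,x_2]$ kills the vector $1$. So every left-normed bracket of weight divisible by $4$ kills $1$.

The hypothesis $p\ge5$ is used for (F2) in the case of $R_n$, and whenever we divide by $2$ or $3$. For $p=3$ the functional $D_n$ still satisfies (F2), but $(2,-1)$ is then a scalar, $[y_1,x_1]$ acts as $0$, and $D_n$ vanishes on $L_{2n}$ for all $n\ge2$, as it must by Proposition~\ref{prop:group} and Theorem A.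
\end{remark}

\section{Even $n$}\label{sec:even}

For even $n$ we use $R_n$, and evaluate it on $[y_i,y_j]$ with $i,j$ odd, $i+j=n$. This leads to the values $R_j(y_j)$, and for these we set up a recursion. Expanding $[y_j,t]$ puts letters on both sides of $y_j$, so we need to know $R$ on words that contain $y_j$ as a block.

\begin{lemma}\label{lem:blocks}
Let $j$ be odd and $y=y_j$. For all vectors in $V$:
\begin{itemize}
\item[(a)] $R_{j+2}(y\,x_1x_2x_3x_4)=2[x_1x_4][x_2x_3]$.
\item[(b)] $R_{j+2}(g\,y\,u\,u'\,u'')=-[gu''][uu']$.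
\item[(c)] $R_{j+1}(y\,u\,u')=[u'u]$.
\item[(d)] $R_{j+1}(g\,y\,u)=e_j[gu]$ for some $e_j\in k$, and $e_1=2$.
\end{itemize}
\end{lemma}
\begin{proof}
(a) The value is $D_j(y)R_2(x_1x_2x_3x_4)$, and $D_j(y)=2$.

(b) The factor $R_2$ involves the last letter $l$ of each word of $y$ and $u,u',u''$, and equals $[lu''][uu']$. So the value is $D_{j+1}(g\,y\,u'')[uu']=-[gu''][uu']$ by Lemma~\ref{lem:action}.

(c) By invariance the value is $\pi[u'u]$ with some $\pi\in k$. Let $l_1,l_2$ be the last two letters of a word of $y$. The second identity in \eqref{eq:plucker} gives $R_2(l_1l_2uu')-R_2(l_1l_2u'u)=[l_1l_2][u'u]$, hence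
\[
2\pi[u'u]=R_{j+1}(y\,u\,u')-R_{j+1}(y\,u'\,u)=D_j(y)[u'u]=2[u'u],
\]
and $\pi=1$.

(d) The first part is invariance again. For $j=1$, $R_2(g\,y_1\,u)=[gu]D_1(y_1)=2[gu]$.
\end{proof}

For odd $j\ge3$ put $c_j=R_j(y_j)$; put $c_1=-1$, a convention that Lemma~\ref{lem:bracket} will justify.

\begin{lemma}\label{lem:recursion}
For odd $j\ge1$,
\[
c_{j+2}=-\frac{4+e_j}{3},\qquad e_{j+2}=\frac{10+e_j}{12}.
\]
\end{lemma}
\begin{proof}
Let $y=y_j$. Expanding the brackets one after the other,
\[
[y,x_1,x_2,x_3,x_4]=\sum_{S\subseteq\{1,2,3,4\}}(-1)^{|S|}\;\overleftarrow{x_S}\;y\;\overrightarrow{x_{S^c}},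
\]
where the letters to the left of $y$ stand in decreasing and those to the right in increasing order of the index. We evaluate the terms on $t$, with the abbreviations of Lemma~\ref{lem:t}; letters $(a)$--$(d)$ refer to Lemma~\ref{lem:blocks}. We use $R_{r+1}=D_1\otimes R_r$ for $r\ge2$ to split off pairs of letters at the left end.

\medskip
\emph{First recursion: $R_{j+2}([y,t])$.}
\begin{itemize}
\item $S=\varnothing$: by (a), $\langle2[14][23]\rangle=6$.
\item $|S|=1$: let $S=\{i\}$ and let $h<k<l$ be the other indices. By (b) the term is $-(-[il][hk])=[il][hk]$. For $i=1$: $\langle[14][23]\rangle=3$; for $i=2$: $\langle[24][13]\rangle=3$; for $i=3,4$ there is a factor $[12]$. Total $6$.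
\item $|S|=2$: let $S=\{i<l\}$ and $S^c=\{h<k\}$. By (c) the term is $[li][kh]=[il][hk]$. The sets $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$ give $3$ each by (t2), while $\{1,2\}$ and $\{3,4\}$ give $0$ by (t1). Total $12$.
\item $|S|=3$: let $i>k>l$ be the elements of $S$ and $h$ the remaining index. By (d) the term is $-e_j[ik][lh]$. For $h=1,2$ there is a factor $[43]$. For $h=3$: $-e_j\langle[42][13]\rangle=3e_j$. For $h=4$: $-e_j\langle[32][14]\rangle=3e_j$. Total $6e_j$.
\item $|S|=4$: there is a factor $[43]$, so $0$.
\end{itemize}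
The sum is $24+6e_j$, and dividing by $-18$ gives $c_{j+2}$.

\medskip
\emph{Second recursion: $R_{j+3}(g\,[y,t]\,u)$, as a multiple of $[gu]$.}
\begin{itemize}
\item $S=\varnothing$: the last four letters are $x_2,x_3,x_4,u$, giving a factor $[34]$, so $0$.
\item $|S|=1$: with $S=\{i\}$ and $h<k<l$ as before, the term is $-[gi]\,D_j(y)\,R_2(x_hx_kx_lu)=-2[gi][hu][kl]$. For $i=1,2$ there is a factor $[34]$. For $i=3$: $-2\langle[g3][1u][24]\rangle=-3[gu]$. For $i=4$: $-2\langle[g4][1u][23]\rangle=-3[gu]$. Total $-6$.
\item $|S|=2$: with $S=\{i<l\}$, $S^c=\{h<k\}$, the term is $[gl]\,R_{j+2}(x_i\,y\,x_hx_ku)=-[gl][iu][hk]$ by (b). The sets $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$ give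
\[
-[g3][1u][24],\quad -[g4][1u][23],\quad -[g3][2u][14],\quad -[g4][2u][13],
\]
each with value $-\frac32[gu]$ by (t3); $\{1,2\}$ and $\{3,4\}$ give a factor $[34]$, resp.\ $[12]$. Total $-6$.
\item $|S|=3$: with $i>k>l$ in $S$ and remaining index $h$, the term is $-[gi][kl]\,R_{j+1}(y\,x_hu)=-[gi][kl][uh]$ by (c). For $h=1$: $-\langle[g4][32][u1]\rangle=-\langle[g4][23][1u]\rangle=-\frac32[gu]$. For $h=2$: $-\langle[g4][31][u2]\rangle=-\langle[g4][13][2u]\rangle=-\frac32[gu]$. For $h=3,4$ there is a factor $[21]$. Total $-3$.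
\item $|S|=4$: by (d) the term is $[g4][32]\,R_{j+1}(x_1\,y\,u)=-e_j[g4][23][1u]$, with value $-\frac32e_j[gu]$.
\end{itemize}
The sum is $-(15+\frac32e_j)$, and dividing by $-18$ gives $e_{j+2}$.
\end{proof}

In particular $e_1=2$ gives $c_3=-2$.

\begin{lemma}\label{lem:bracket}
If $i,j$ are odd and $i+j=n\ge4$, then $R_n([y_i,y_j])=2(c_j-c_i)$.
\end{lemma}
\begin{proof}
It suffices to show $R_n(y_iy_j)=2c_j$, since the same then holds with $i,j$ exchanged. If $j\ge3$, then $R_n=D_i\otimes R_j$ and $R_n(y_iy_j)=D_i(y_i)R_j(y_j)=2c_j$. If $j=1$, then Lemma~\ref{lem:blocks}(c) gives $R_n(y_iy_1)=R_n(y_i\,ab)-R_n(y_i\,ba)=[ba]-[ab]=-2=2c_1$.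
\end{proof}

\begin{proof}[Conclusion of the proof of Theorem B]
Let $n\ge4$ be even. For $n=4$, $R_4([y_1,y_3])=2(c_3-c_1)=2(-2+1)=-2\ne0$.

Let $n\ge6$, and suppose that $R_n$ vanishes on both $[y_1,y_{n-1}]$ and $[y_3,y_{n-3}]$. Since $2$ is invertible, Lemma~\ref{lem:bracket} gives $c_{n-1}=c_1=-1$ and $c_{n-3}=c_3=-2$. By the first recursion of Lemma~\ref{lem:recursion}, these mean $e_{n-3}=-1$ and $e_{n-5}=2$, respectively (note that $n-5\ge1$). But the second recursion turns $e_{n-5}=2$ into $e_{n-3}=\frac{10+2}{12}=1$, and $1\ne-1$ in $\mathbb F_p$. This is a contradiction.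

So $R_n$ does not vanish on $L_{2n}$, and $f=R_n$ satisfies (F1)--(F3). By Proposition~\ref{prop:group} there is a finite $p$-group of class $2n$ satisfying $\mathcal P_n$ for every even $n\ge4$ and $p\ge5$. With Section~\ref{sec:odd} and the beginning of Section~\ref{sec:functional}, this proves Theorem B.
\end{proof}

\begin{thebibliography}{1}
\bibitem{GQ} Jixia Gao and Haipeng Qu, \emph{A note on the bound for the class of certain nilpotent groups}, arXiv:2307.12195 (2023).
\end{thebibliography}

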